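\title{Lipschitz estimates in multiscale homogenization without scale separation}

\begin{abstract}
We consider the equation $-\nabla\cdot A_\varepsilon\nabla u=f$ with coefficients $A_\varepsilon(x)=A(x/\varepsilon_1,\dots,x/\varepsilon_n)$, where $A$ is uniformly elliptic, periodic in each variable and Dini continuous. We prove an interior Lipschitz estimate whose constant does not depend on the scales $\varepsilon_1,\dots,\varepsilon_n$, with no separation condition between them. In particular, for real analytic $A$ the condition $\varepsilon_i/\varepsilon_{i+1}\ge M\log\log\varepsilon_i^{-1}$ can be removed, which answers a question posed by Niu, Xu and Zhuge. The estimate holds for all coefficients $A(\Xi x)$, where $A$ is a Dini continuous elliptic matrix on a torus $\mathbb T^N$ and $\Xi$ is an arbitrary $N\times d$ matrix, and among concave moduli of continuity the Dini condition cannot be weakened. The proof combines two facts that hold uniformly in $\Xi$: the Fourier modes of size at most $K^2$ obstruct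 homogenization on only $O(\log K)$ dyadic scales, and the gradients of the correctors on the torus inherit the analyticity of the mollified coefficients without any small-divisor loss.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
Let $d\ge2$, $n\ge2$, and let $A=A(y_1,\dots,y_n)$, $y_i\in\mathbb R^d$, be a real $d\times d$ matrix-valued function on $\mathbb R^{nd}$ with the following properties.
\begin{itemize}
\item[(i)] \emph{Ellipticity.} There is $\lambda\in(0,1]$ with $\lambda|\xi|^2\le A(y)\xi\cdot\xi$ and $|A(y)\xi|\le\lambda^{-1}|\xi|$ for all $\xi\in\mathbb R^d$, $y\in\mathbb R^{nd}$.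
\item[(ii)] \emph{Periodicity.} $A$ is $1$-periodic in each $y_i$, that is, $\mathbb Z^{nd}$-periodic.
\item[(iii)] \emph{Analyticity.} There are $C_0,R>0$ with $|\partial_y^\alpha A(y)|\le C_0\,|\alpha|!\,R^{-|\alpha|}$ for all $y\in\mathbb R^{nd}$ and all multi-indices $\alpha\in\mathbb N^{nd}$.
\end{itemize}
For scales $\varepsilon=(\varepsilon_1,\dots,\varepsilon_n)\in(0,1]^n$ with $\varepsilon_1>\dots>\varepsilon_n$ put $A_\varepsilon(x)=A(x/\varepsilon_1,\dots,x/\varepsilon_n)$. Let $B_r$ be the open ball of radius $r$ centered at the origin of $\mathbb R^d$, and fix $p>d$. A function $u\in H^1(B_1)$ is a weak solution of $-\nabla\cdot A_\varepsilon\nabla u=f$ in $B_1$ if $\int A_\varepsilon\nabla u\cdot\nabla\phi=\int f\phi$ for all $\phi\in H_0^1(B_1)$. We are interested in the interior Lipschitz estimate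
\begin{equation}\label{eq:lip}
\|\nabla u\|_{L^\infty(B_{1/2})}\le C\big(\|u\|_{L^2(B_1)}+\|f\|_{L^p(B_1)}\big)
\end{equation}
for all $f\in L^p(B_1)$ and all weak solutions $u$, with a constant $C$ that depends only on $p,d,n,\lambda,C_0,R$. It is known that there is a constant $M$, depending on the same quantities, such that \eqref{eq:lip} holds whenever
\begin{equation}\label{eq:sep}
\frac{\varepsilon_i}{\varepsilon_{i+1}}\ge M\log\log\varepsilon_i^{-1}\qquad(1\le i\le n-1),
\end{equation}
where the right side is read as $0$ if $\varepsilon_i\ge1/e$. The question posed in \cite{NXZ} is whether the scale-separation condition \eqref{eq:sep} can be removed completely: \emph{does \eqref{eq:lip} hold for all $\varepsilon_1>\dots>\varepsilon_n$ in $(0,1]$, with one constant $C=C(p,d,n,\lambda,C_0,R)$?}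

The coefficient $A_\varepsilon$ is smooth, but its gradient may be as large as $1/\varepsilon_n$, so its smoothness alone gives no uniform bound. A first heuristic looks at the equation on balls of radius $r$. If $\varepsilon_{i+1}\ll r\ll\varepsilon_i$, the variables $y_1,\dots,y_i$ hardly move on $B_r$, while $y_{i+1},\dots,y_n$ run through many periods and should average out. Then $u$ is close to a solution of an equation with constant coefficients, and so it is close to an affine function on a smaller ball. Only the scales $r\approx\varepsilon_i$ are lost, each at the cost of a constant factor, and \eqref{eq:lip} should follow.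

This picture overlooks beats. The Fourier mode $k=(k_1,\dots,k_n)\in\mathbb Z^{nd}$ of $A$ oscillates in $x$ with frequency $\xi_k=\sum_ik_i/\varepsilon_i$, and $|\xi_k|$ can be much smaller than every $1/\varepsilon_i$. For $A=\big(2+\cos(2\pi(y_2-y_1)\cdot e_1)\big)\mathrm{Id}$, $\varepsilon_1=1/L$ and $\varepsilon_2=1/(L+1)$ we get $A_\varepsilon(x)=(2+\cos2\pi x_1)\,\mathrm{Id}$, which oscillates at scale $1$ however large $L$ is. Scale separation suppresses this: if $n=2$ and $\varepsilon_1/\varepsilon_2\ge L$, then $|k_1|\le L/2$ and $k_2\ne0$ imply $|\xi_k|\ge1/\varepsilon_2-L/(2\varepsilon_1)\ge1/(2\varepsilon_2)$, so only high modes produce beats. Without separation, if $\varepsilon_1/\varepsilon_2$ is irrational, the numbers $l_1/\varepsilon_1+l_2/\varepsilon_2$ with $l_1,l_2\in\mathbb Z$ are dense in $\mathbb R$, and \emph{every} scale $r$ is comparable to the wavelength of some mode. One could therefore fear a loss on an unbounded number of scales. On the other hand, high modes of a regular $A$ have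 small amplitude. The question is a competition between the number of scales that the low modes can obstruct and the size of the high modes.

\subsection*{Results}
The answer is affirmative, and neither analyticity nor the special form of $A_\varepsilon$ is needed. Let $N\ge1$ and let $A:\mathbb R^N\to\mathbb R^{d\times d}$ be $\mathbb Z^N$-periodic with
\begin{equation}\label{eq:ell}
\lambda|\xi|^2\le A(y)\xi\cdot\xi,\qquad|A(y)\xi|\le\lambda^{-1}|\xi|\qquad(\xi\in\mathbb R^d,\ y\in\mathbb R^N).
\end{equation}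
Its modulus of continuity, in the operator norm, and its Dini integral are
\[
\omega(t)=\sup_{|y-y'|\le t}|A(y)-A(y')|,\qquad I_A=\int_0^1\omega(t)\,\frac{dt}t .
\]
For a real $N\times d$ matrix $\Xi$ put $A_\Xi(x)=A(\Xi x)$, $x\in\mathbb R^d$.

\begin{theorem}\label{thm:main}
Let $d\ge2$, $p>d$ and $I_A<\infty$. There is $C_1=C_1(d,N,\lambda,p)$ such that for every $\Xi\in\mathbb R^{N\times d}$, every $f\in L^p(B_1)$ and every weak solution $u\in H^1(B_1)$ of $-\nabla\cdot A_\Xi\nabla u=f$ in $B_1$,
\[
\|\nabla u\|_{L^\infty(B_{1/2})}\le C_1e^{C_1I_A}\big(\|u\|_{L^2(B_1)}+\|f\|_{L^p(B_1)}\big).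
\]
\end{theorem}

\begin{corollary}\label{cor:main}
Under \textup{(i)--(iii)}, the estimate \eqref{eq:lip} holds for all $\varepsilon\in(0,\infty)^n$, with no ordering or separation of the scales, and with $C$ depending only on $p,d,n,\lambda$ and $C_0/R$.
\end{corollary}

\begin{proof}
Take $N=nd$ and $\Xi x=(x/\varepsilon_1,\dots,x/\varepsilon_n)$, so that $A_\Xi=A_\varepsilon$. By (iii) with $|\alpha|=1$, every first derivative of $A$ is bounded by $C_0/R$. Hence $\omega(t)\le C(n,d)\,C_0R^{-1}t$ and $I_A\le C(n,d)\,C_0/R$.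
\end{proof}

The Dini condition is needed even when there is no fast oscillation at all.

\begin{proposition}\label{prop:sharp}
Let $d\ge2$, $\lambda\in(0,1)$, and let $\bar\omega:[0,\infty)\to[0,\infty)$ be continuous, nondecreasing and concave, with $\bar\omega(0)=0$ and $\int_0^1\bar\omega(t)\frac{dt}t=\infty$. There are a $\mathbb Z^d$-periodic $A$ satisfying \eqref{eq:ell} with modulus of continuity $\omega\le\bar\omega$, a function $u\in H^1(B_1)$ and $f\in L^\infty(B_1)$ with $-\nabla\cdot A\nabla u=f$ in $B_1$ and $\nabla u\notin L^\infty(B_{1/2})$.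
\end{proposition}

Consequently, for $\lambda<1$ and a continuous, nondecreasing, concave $\bar\omega$ with $\bar\omega(0)=0$, the estimate \eqref{eq:lip} holds with one constant for all periodic $A$ with ellipticity constant $\lambda$ and modulus at most $\bar\omega$, and all $\varepsilon$, if and only if $\int_0^1\bar\omega(t)\frac{dt}t<\infty$. One direction is Theorem~\ref{thm:main}. For the other, let $A$ depend on $y_1$ only, as in Proposition~\ref{prop:sharp}, and take $\varepsilon_1=1$. The same equivalence holds for the coefficients $A_\Xi$ when $N\ge d$: let $A$ depend on the first $d$ coordinates and take $\Xi x=(x,0)$. The case $\lambda=1$ is excluded because \eqref{eq:ell} then gives equality in the Cauchy--Schwarz inequality $A\xi\cdot\xi\le|A\xi||\xi|$ and forces $A=\mathrm{Id}$.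

Section~\ref{sec:model} shows the mechanism of the proof in one dimension. Section~\ref{sec:scales} counts the scales that low modes obstruct, Section~\ref{sec:corr} constructs the correctors, Section~\ref{sec:approx} approximates $u$ at an unobstructed scale, and Section~\ref{sec:iter} iterates over scales. Section~\ref{sec:sharp}, which is independent of the others, proves Proposition~\ref{prop:sharp}.

\section{Two frequencies in one dimension}\label{sec:model}

For $d=1$ the Lipschitz bound is elementary, since $A_\varepsilon u'$ differs from a constant by a primitive of $f$. What is instructive is to see on which intervals $u$ is close to an affine function, because this is the property that drives the proof for $d\ge2$.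

Let $d=1$, $n=2$, let $A$ be smooth and positive on $\mathbb T^2$, and let $u$ solve $(A_\varepsilon u')'=0$, normalized by $u(0)=0$ and $A_\varepsilon u'=1$. Write $1/A(y)=\sum_{k\in\mathbb Z^2}\gamma_ke^{2\pi\mathrm ik\cdot y}$ and $\xi_k=k_1/\varepsilon_1+k_2/\varepsilon_2$. Then
\[
u(x)=\sum_k\gamma_k\varphi_k(x),\qquad\varphi_k(x)=\int_0^xe^{2\pi\mathrm i\xi_kt}\,dt .
\]
On $|x|\le r$ we have three bounds:
\[
|\varphi_k(x)-x|\le\pi|\xi_k|r^2,\qquad|\varphi_k(x)|\le\frac1{\pi|\xi_k|},\qquad|\varphi_k(x)|\le r .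
\]
Fix $K\ge2$ and $T\ge1$, and suppose that every mode with $|k|\le K^2$ is either \emph{slow}, $r|\xi_k|\le K^{-T}$, or \emph{fast}, $r|\xi_k|\ge K^T$. Use the first bound for the slow modes, the second for the fast modes, and the third for the tail $|k|>K^2$:
\begin{equation}\label{eq:model}
\frac1r\sup_{|x|\le r}\Big|u(x)-x\sum_{k\ \mathrm{slow}}\gamma_k\Big|\le\pi K^{-T}\sum_k|\gamma_k|+\sum_{|k|>K^2}|\gamma_k|\le\frac CK .
\end{equation}
The constant depends on $A$ only. The small divisors $\xi_k$ do no harm: the numbers $\gamma_k$, which describe $u'$, do not depend on $\varepsilon$, and we divide by $\xi_k$ only when it is large.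

How many dyadic scales $r=2^{-j}$ fail the slow-or-fast alternative? There are about $K^4$ modes with $|k|\le K^2$, but their frequencies are tied by integer relations. Suppose that three such modes satisfy $|\xi_k|>K^6|\xi_{k'}|$ and $|\xi_{k'}|>K^6|\xi_{k''}|>0$. In $\mathbb Z^2$ we have the identity
\[
\det(k',k'')\,k+\det(k'',k)\,k'+\det(k,k')\,k''=0,
\]
whose coefficients are integers of size at most $K^4$, and the same relation holds among $\xi_k,\xi_{k'},\xi_{k''}$. If $\det(k',k'')\ne0$, it gives $|\xi_k|\le K^4(|\xi_{k'}|+|\xi_{k''}|)\le2K^{-2}|\xi_k|$, which is absurd. If $\det(k',k'')=0$, then $k'=tk''$ with $|t|=|k'|/|k''|\le K^2$, so $|\xi_{k'}|\le K^2|\xi_{k''}|$, which is also absurd. Hence the nonzero values $|\xi_k|$, $|k|\le K^2$, lie in at most two windows of the form $[\tau,K^6\tau]$, and the alternative fails for at most $C\log K$ dyadic scales, whatever $\varepsilon$ is.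

Now sum over scales. At most $C(i+1)$ scales satisfy the alternative for $K=2^i$ and fail it for $K=2^{i+1}$, and on each of them the error \eqref{eq:model} is at most $C2^{-i}$. Since $\sum_i(i+1)2^{-i}<\infty$, the errors are summable over all dyadic scales, uniformly in $\varepsilon$.

For $d\ge2$ three things change. There is no explicit formula, and $1/A$ is replaced by the gradient of a corrector on the torus, whose Fourier coefficients must be shown to decay uniformly in $\Xi$. The coefficient $A$ is only Dini continuous, so it is first mollified at scale $1/K$; this costs $\omega(1/K)$ and yields the decay $e^{-c|k|/K}$, which explains the cutoff $K^2\gg K$. Finally, a corrector for $\Xi$ would homogenize the slow modes too, and it would not be small on $B_r$; so $\Xi$ is first perturbed to a matrix $\Xi'$ for which the slow frequencies vanish exactly.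

\section{Conventions and standard facts}\label{sec:prelim}

From now until Section~\ref{sec:sharp}, $A$ is as in Theorem~\ref{thm:main}. The letters $C,c>0$ denote constants that depend only on $d,N,\lambda,p$ and may change from line to line; they never depend on $\Xi$, on $\omega$ or on the parameter $K$. We write $|\cdot|$ for Euclidean and operator norms, $\mathrm i$ for the imaginary unit, $a\cdot b=\sum_la_lb_l$ also for complex vectors, and $\hat\phi(k)=\int_{\mathbb T^N}\phi(y)e^{-2\pi\mathrm ik\cdot y}\,dy$ on $\mathbb T^N=\mathbb R^N/\mathbb Z^N$. The \emph{frequency} of the mode $k\in\mathbb Z^N$ is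
\[
\xi_k=\Xi^\top k\in\mathbb R^d,\qquad\text{so that}\qquad e^{2\pi\mathrm ik\cdot\Xi x}=e^{2\pi\mathrm i\xi_k\cdot x}.
\]
Normalized norms are underlined: $\|u\|_{\underline L^2(B_r)}=\big(|B_r|^{-1}\int_{B_r}|u|^2\big)^{1/2}$. Note that $\|u\|_{\underline L^2(B_{\theta r})}\le\theta^{-d/2}\|u\|_{\underline L^2(B_r)}$ for $0<\theta\le1$. We fix the smallest integer $T=T(N)$ with
\begin{equation}\label{eq:T}
T\ge2N+2,\qquad2^{T-1}\ge N^{(N+1)/2}.
\end{equation}

The modulus $\omega$ is nondecreasing and bounded by $2\lambda^{-1}$. Cutting a segment of length $ts$ into $\lceil t\rceil$ pieces of length at most $s$ shows $\omega(ts)\le(1+t)\omega(s)$. Since $I_A<\infty$ and $\omega$ is monotone, $\omega(t)\to0$ as $t\to0$. The error of our approximation at resolution $K$ will be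
\[
\mu(K)=\omega(1/K)+1/K ,
\]
which is nonincreasing, bounded by $C$ for $K\ge2$, and tends to $0$ as $K\to\infty$.

We use the following textbook facts.
\begin{itemize}
\item[(F1)] \emph{Lax--Milgram.} If $L$ is a bounded operator on a complex Hilbert space with $\operatorname{Re}\langle Lh,h\rangle\ge\lambda_0\|h\|^2$ for some $\lambda_0>0$, then $L$ is invertible and $\|L^{-1}\|\le1/\lambda_0$.
\item[(F2)] \emph{Caccioppoli inequality.} If $a(x)$ is measurable and satisfies \eqref{eq:ell}, and $-\nabla\cdot a\nabla u=f$ in $B_r$ with $f\in L^2(B_r)$, then for $\theta\in\{\frac12,\frac34\}$ and every $\kappa\in\mathbb R$,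
\[
\|\nabla u\|_{\underline L^2(B_{\theta r})}\le Cr^{-1}\|u-\kappa\|_{\underline L^2(B_r)}+Cr\|f\|_{\underline L^2(B_r)} .
\]
(Test the equation with $\zeta^2(u-\kappa)$ for a cutoff $\zeta$.)
\item[(F3)] \emph{Constant coefficients.} If $\bar A$ is a constant real matrix with $\lambda|e|^2\le\bar Ae\cdot e$ and $|\bar A|\le\lambda^{-3}$, and $w\in H^1(B_r)$ solves $\nabla\cdot\bar A\nabla w=0$ in $B_r$, then $w$ is smooth and $\sup_{B_{r/2}}|\nabla^2w|\le Cr^{-2}\|w\|_{\underline L^2(B_r)}$. (Only the symmetric part of $\bar A$ enters the equation, and a linear change of variables makes $w$ harmonic.)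
\item[(F4)] \emph{Hadamard's inequality.} The absolute value of a determinant is at most the product of the Euclidean lengths of its columns.
\end{itemize}

\section{Good scales}\label{sec:scales}

\begin{definition}\label{def:good}
Let $K\ge2$. A scale $r>0$ is \emph{$K$-good} for $\Xi$ if every $k\in\mathbb Z^N$ with $|k|\le K^2$ satisfies $r|\xi_k|\le K^{-T}$ or $r|\xi_k|\ge K^T$. Otherwise $r$ is \emph{$K$-bad}.
\end{definition}

If $r$ is $K$-good and $2\le K'\le K$, then $r$ is $K'$-good. Also, $r$ is $K$-good for $\Xi$ if and only if $1$ is $K$-good for $r\Xi$.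

Each mode obstructs about $2T\log_2K$ dyadic scales. Counting mode by mode gives a bound of order $K^{2N}\log K$ for the number of bad scales, which cannot be summed against an error $\mu(K)\ge1/K$. Integer relations remove the power of $K$.

\begin{lemma}\label{lem:count}
There is $C=C(N)$ such that for all $\Xi$ and all $K\ge2$,
\[
\#\{j\in\mathbb Z:\ 2^{-j}\text{ is $K$-bad for }\Xi\}\le C\log_2K .
\]
\end{lemma}

\begin{proof}
Let $E=\{\log|\xi_k|:|k|\le K^2,\ \xi_k\ne0\}$, a finite set. If $E$ is empty, no scale is bad. Otherwise let $t_1=\max E$, $t_2=\max\big(E\cap(-\infty,t_1-3N\log K)\big)$, and so on until nothing is left. This gives $t_1>\dots>t_m$ with consecutive gaps larger than $3N\log K$, and $E\subset\bigcup_i[t_i-3N\log K,t_i]$.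

We claim that $m\le N$. Otherwise take $k_1,\dots,k_{N+1}\in\mathbb Z^N$ with $|k_i|\le K^2$ and $\log|\xi_{k_i}|=t_i$. These vectors are nonzero, and their rank $\varrho$ satisfies $1\le\varrho\le N$. Choose $\varrho$ independent vectors among them and one more; this subfamily has $\varrho+1$ elements and rank $\varrho$, so its linear relations form a line. Choose $\varrho$ coordinates in which the subfamily still has rank $\varrho$. The relations among the columns of the restricted $\varrho\times(\varrho+1)$ matrix also form a line, which contains the first one, so the two lines coincide. The signed $\varrho\times\varrho$ minors of the restricted matrix are not all zero, and they form a relation among its columns: append a copy of any row and expand the vanishing determinant along it. These minors are integers, and (F4) bounds them by $K^{2\varrho}\le K^{2N}$. Setting the other coefficients equal to $0$, we obtain integers $c_i$, not all zero, with $|c_i|\le K^{2N}$ and $\sum_ic_ik_i=0$, hence $\sum_ic_i\xi_{k_i}=0$.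 Let $i_0$ be the first index with $c_{i_0}\ne0$. Since $|c_{i_0}|\ge1$ and $|\xi_{k_i}|\le K^{-3N}|\xi_{k_{i_0}}|$ for $i>i_0$,
\[
|\xi_{k_{i_0}}|\le\sum_{i>i_0}|c_i||\xi_{k_i}|\le NK^{2N}K^{-3N}|\xi_{k_{i_0}}|=NK^{-N}|\xi_{k_{i_0}}| .
\]
This is impossible, because $\xi_{k_{i_0}}\ne0$ and $K^N\ge2^N>N$.

If $2^{-j}$ is $K$-bad, then $K^{-T}<2^{-j}|\xi_k|<K^T$ for some $|k|\le K^2$, so $j\log2$ lies within $T\log K$ of $E$. Thus $j\log2$ lies in one of at most $N$ intervals of length $(3N+2T)\log K$, and each of them contains at most $(3N+2T)\log_2K+1\le(3N+2T+1)\log_2K$ multiples of $\log2$.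
\end{proof}

At each scale we now use the best resolution available. The logarithmic count matches the Dini condition exactly.

\begin{lemma}\label{lem:sum}
For every $\Xi$ there are numbers $\eta_j>0$, $j\ge0$, with $\sum_{j\ge0}\eta_j\le C(1+I_A)$ such that for each $j$ either $\eta_j\ge1$, or there is $K\ge2$ such that $2^{-j}$ is $K$-good for $\Xi$ and $\mu(K)\le\eta_j$.
\end{lemma}

\begin{proof}
Let $m_0=1$, $m_i=\min\{1,\mu(2^i)\}$ for $i\ge1$, and $m_\infty=0$; the sequence $m_i$ decreases to $0$. Let $i_j\in\{0,1,\dots,\infty\}$ be the supremum of the integers $i\ge1$ such that $2^{-j}$ is $2^i$-good, with $i_j=0$ if there is none, and put $\eta_j=2^{-j}+m_{i_j}$.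

Suppose $\eta_j<1$. Then $i_j\ge1$. If $i_j<\infty$, then $m_{i_j}<1$, so $\mu(2^{i_j})=m_{i_j}\le\eta_j$, and $K=2^{i_j}$ works. If $i_j=\infty$, take $K=2^i$ with $2^{-j}$ being $2^i$-good and $i$ so large that $\mu(2^i)\le2^{-j}$.

If $i_j\le i$, then $2^{-j}$ is $2^{i+1}$-bad, so $\#\{j:i_j\le i\}\le C(i+1)$ by Lemma~\ref{lem:count}. Write $m_{i_j}=\sum_{i\ge i_j}(m_i-m_{i+1})$ and exchange sums of nonnegative terms twice:
\[
\sum_{j\ge0}m_{i_j}=\sum_{i\ge0}(m_i-m_{i+1})\,\#\{j:i_j\le i\}\le C\sum_{i\ge0}\sum_{l=0}^i(m_i-m_{i+1})=C\sum_{l\ge0}m_l .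
\]
Finally $\omega(2^{-l})\log2\le\int_{2^{-l}}^{2^{1-l}}\omega(t)\frac{dt}t$ for $l\ge1$, so $\sum_{l\ge0}m_l\le2+I_A/\log2$.
\end{proof}

A count of order $(\log K)^2$ in Lemma~\ref{lem:count} would replace $i+1$ by $(i+1)^2$ in this computation and would require $\sum_l l\,m_l<\infty$, which is stronger than the Dini condition.

\section{Correctors with uniformly decaying Fourier coefficients}\label{sec:corr}

In this section $K\ge2$ is fixed, $\Xi'$ is an \emph{arbitrary} real $N\times d$ matrix, and $\xi_k'=\Xi'^\top k$.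

\subsection*{Analytic mollification}
We convolve $A$ with a Gaussian of width $1/K$, because the result extends to complex arguments and stays elliptic in a strip of width comparable to $1/K$. Let $\Phi(z)=\pi^{-N/2}e^{-z\cdot z}$ and $\Phi_K(z)=K^N\Phi(Kz)$ for $z\in\mathbb C^N$, and put
\[
\mathcal A(z)=\int_{\mathbb R^N}A(s)\,\Phi_K(z-s)\,ds .
\]

\begin{lemma}\label{lem:moll}
The function $\mathcal A$ is entire, $\mathbb Z^N$-periodic, and bounded on each set $\{|\operatorname{Im}z|\le\rho\}$. On $\mathbb R^N$ it is real, satisfies \eqref{eq:ell}, and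
\begin{equation}\label{eq:moll}
|A-\mathcal A|\le C\omega(1/K),\qquad|\nabla\mathcal A|\le CK .
\end{equation}
There is $c_0=c_0(N,\lambda)>0$ such that for $|\operatorname{Im}z|\le c_0/K$ and $\xi\in\mathbb C^d$,
\begin{equation}\label{eq:strip}
\operatorname{Re}\,\mathcal A^\top(z)\xi\cdot\bar\xi\ge\tfrac\lambda2|\xi|^2,\qquad|\mathcal A(z)|\le2\lambda^{-1}.
\end{equation}
\end{lemma}

\begin{proof}
For $s,\tau\in\mathbb R^N$ we have $\Phi(s+\mathrm i\tau)=\Phi(s)e^{|\tau|^2-2\mathrm is\cdot\tau}$. Hence the integral defining $\mathcal A$ converges locally uniformly in $z$, $\mathcal A$ is entire, and $|\mathcal A(z)|\le\lambda^{-1}e^{K^2|\operatorname{Im}z|^2}$. Periodicity follows by shifting $s$. On $\mathbb R^N$, $\mathcal A$ is an average of values of $A$ against a probability density, so \eqref{eq:ell} persists, and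
\[
|A-\mathcal A|\le\int\omega(|s|)\Phi_K(s)\,ds\le\omega(1/K)\int(1+K|s|)\Phi_K(s)\,ds=C\omega(1/K),
\]
while $|\nabla\mathcal A|\le C\lambda^{-1}\|\nabla\Phi_K\|_{L^1}\le CK$. For $y,\theta\in\mathbb R^N$ and $\tau=K\theta$ with $|\tau|\le1$,
\[
|\mathcal A(y+\mathrm i\theta)-\mathcal A(y)|\le\frac1\lambda\int|\Phi(s+\mathrm i\tau)-\Phi(s)|\,ds\le\frac1\lambda\int\big(e^{|\tau|^2}-1+2|s||\tau|\big)\Phi(s)\,ds\le\frac{C(N)}\lambda|\tau| ,
\]
which is at most $\lambda/2$ if $|\tau|\le c_0$. For $\xi=a+\mathrm ib$ with $a,b$ real, $\operatorname{Re}\mathcal A^\top(y)\xi\cdot\bar\xi=\mathcal A(y)a\cdot a+\mathcal A(y)b\cdot b\ge\lambda|\xi|^2$. Both bounds in \eqref{eq:strip} follow.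
\end{proof}

\subsection*{The corrector problem on the torus}
Let $b(x)=\mathcal A(\Xi'x)$. A corrector in the direction $e\in\mathbb R^d$ for the adjoint operator is a function $\chi_e$ on $\mathbb R^d$ with $\nabla\cdot b^\top(e+\nabla\chi_e)=0$; the adjoint appears because $\chi_e$ will be used to build test functions. If one seeks $\chi_e(x)=\phi(\Xi'x)$ with $\phi$ periodic, then $\nabla\chi_e=(\Xi'^\top\nabla_y\phi)(\Xi'x)$, and $\Xi'^\top\nabla_y$ acts on the mode $k$ as multiplication by $2\pi\mathrm i\xi_k'$. Recovering $\phi$ from this gradient means dividing by $|\xi'_k|$, which may be arbitrarily small. We therefore solve for the gradient alone. Let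
\[
V=\big\{h\in L^2(\mathbb T^N;\mathbb C^d):\ \hat h(k)\in\mathbb C\,\xi_k'\ \text{ for all }k\in\mathbb Z^N\big\}.
\]
This is a closed subspace, and $\hat h(k)=0$ whenever $h\in V$ and $\xi_k'=0$. It is invariant under complex conjugation, because $\xi'_{-k}=-\xi'_k$, and under all translations of $\mathbb T^N$, because a translation multiplies each Fourier coefficient by a scalar. Let $\Pi_V$ be the orthogonal projection onto $V$. By \eqref{eq:strip} and (F1), for each $e\in\mathbb R^d$ there is a unique $g_e\in V$ with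
\begin{equation}\label{eq:cell}
\int_{\mathbb T^N}\mathcal A^\top(e+g_e)\cdot\bar h\,dy=0\quad\text{for all }h\in V,\qquad\text{and we put}\qquad q_e=\mathcal A^\top(e+g_e).
\end{equation}
By uniqueness, $g_e$ is real and linear in $e$, and so is the \emph{flux} $q_e$.

\begin{example}\label{ex:1d}
Let $d=1$ and $\xi_k'\ne0$ for all $k\ne0$. Then $V$ consists of the functions of mean zero, \eqref{eq:cell} says that $q_1$ is a constant $\bar A$, and $g_1=\bar A/\mathcal A-1$ with $\bar A=\big(\int_{\mathbb T^N}\mathcal A^{-1}\big)^{-1}$. Thus $g_1$ does not depend on $\Xi'$ and is analytic where $1/\mathcal A$ is, as in Section~\ref{sec:model}.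
\end{example}

In general \eqref{eq:cell} only involves derivatives in the directions of the range of $\Xi'$, so it is not an elliptic problem on $\mathbb T^N$ when $\Xi'$ has rank less than $N$, and elliptic regularity does not apply. Regularity comes from another source: $V$ is invariant under translations in \emph{all} directions, and the translated problem remains coercive for complex translations.

\begin{lemma}\label{lem:decay}
For all $k\in\mathbb Z^N$ and $e\in\mathbb R^d$, $|\hat g_e(k)|+|\hat q_e(k)|\le C|e|\,e^{-c|k|/K}$, with $C,c$ independent of $\Xi'$ and $K$.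
\end{lemma}

\begin{proof}
Fix a unit vector $\nu\in\mathbb R^N$ and let $S=\{\zeta\in\mathbb C:|\operatorname{Im}\zeta|<c_0/K\}$. For $\zeta\in S$ put $\mathcal A_\zeta=\mathcal A(\cdot+\zeta\nu)$ and define $L_\zeta:V\to V$ by $L_\zeta h=\Pi_V(\mathcal A_\zeta^\top h)$. By \eqref{eq:strip} and (F1), $\|L_\zeta^{-1}\|\le2/\lambda$. Since $\mathcal A$ is entire and bounded on horizontal strips, Cauchy's estimates bound the remainder of the first-order Taylor expansion of $\zeta\mapsto\mathcal A(y+\zeta\nu)$ at $\zeta_0$ by $C'|\zeta-\zeta_0|^2$, uniformly in $y$. So $\zeta\mapsto\mathcal A_\zeta$ is holomorphic with values in $C(\mathbb T^N)$, and $\zeta\mapsto L_\zeta$ is holomorphic in operator norm. The identity $L_\zeta^{-1}-L_{\zeta_0}^{-1}=-L_\zeta^{-1}(L_\zeta-L_{\zeta_0})L_{\zeta_0}^{-1}$ shows first that $L_\zeta^{-1}$ is continuous and then that it is complex differentiable. Therefore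
\[
g^\zeta=-L_\zeta^{-1}\Pi_V(\mathcal A_\zeta^\top e),\qquad q^\zeta=\mathcal A_\zeta^\top(e+g^\zeta)
\]
are holomorphic on $S$ with values in $L^2$, and $\|g^\zeta\|_{L^2}\le4\lambda^{-2}|e|$, $\|q^\zeta\|_{L^2}\le C|e|$. Here $g^\zeta$ is the unique element of $V$ that solves \eqref{eq:cell} with $\mathcal A_\zeta$ in place of $\mathcal A$.

For real $\zeta$, the function $g_e(\cdot+\zeta\nu)$ lies in $V$ and solves this problem, as one sees by substituting $y\mapsto y-\zeta\nu$ and testing \eqref{eq:cell} with $h(\cdot-\zeta\nu)\in V$. Hence $g^\zeta=g_e(\cdot+\zeta\nu)$ and $q^\zeta=q_e(\cdot+\zeta\nu)$, that is,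
\[
\widehat{g^\zeta}(k)=e^{2\pi\mathrm i\zeta k\cdot\nu}\hat g_e(k),\qquad\widehat{q^\zeta}(k)=e^{2\pi\mathrm i\zeta k\cdot\nu}\hat q_e(k).
\]
Both sides are holomorphic in $\zeta\in S$ and agree on the real axis, so they agree on $S$. For $k\ne0$ take $\nu=k/|k|$ and $\zeta=-\mathrm ic_0/(2K)$. Then $e^{\pi c_0|k|/K}\big(|\hat g_e(k)|+|\hat q_e(k)|\big)\le\|g^\zeta\|_{L^2}+\|q^\zeta\|_{L^2}\le C|e|$. For $k=0$ use the $L^2$ bounds at $\zeta=0$.
\end{proof}

We have $\sum_ke^{-c|k|/K}\le CK^N$, and $e^{-c|k|/K}\le e^{-cK/2}e^{-c|k|/(2K)}$ for $|k|>K^2$. Hence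
\begin{equation}\label{eq:sums}
\sum_k\big(|\hat g_e(k)|+|\hat q_e(k)|\big)\le CK^N|e|,\qquad\sum_{|k|>K^2}\big(|\hat g_e(k)|+|\hat q_e(k)|\big)\le CK^Ne^{-cK/2}|e|\le CK^{-2}|e| .
\end{equation}
By Lemma~\ref{lem:decay}, $g_e$ and $q_e$ are smooth on $\mathbb T^N$, so $q_e=\mathcal A^\top(e+g_e)$ holds at every point, and we may restrict to the set $\{\Xi'x:x\in\mathbb R^d\}$, which may have measure zero in $\mathbb T^N$:
\[
g_e(\Xi'x)=\sum_k\hat g_e(k)e^{2\pi\mathrm i\xi_k'\cdot x},\qquad q_e(\Xi'x)=\sum_k\hat q_e(k)e^{2\pi\mathrm i\xi_k'\cdot x}.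
\]
Testing \eqref{eq:cell} with $h=\xi_k'e^{2\pi\mathrm ik\cdot y}\in V$ gives
\begin{equation}\label{eq:div}
\hat q_e(k)\cdot\xi_k'=0\qquad\text{for all }k ,
\end{equation}
which says that $x\mapsto q_e(\Xi'x)$ is divergence free.

\subsection*{The corrector and the homogenized matrix}
Define
\begin{equation}\label{eq:chi}
\chi_e(x)=\sum_{\xi_k'\ne0}\frac{\hat g_e(k)\cdot\xi_k'}{2\pi\mathrm i|\xi_k'|^2}\big(e^{2\pi\mathrm i\xi_k'\cdot x}-1\big),\qquad\bar A^\top e=\sum_{\xi_k'=0}\hat q_e(k).
\end{equation}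
Subtracting $1$ neutralizes the small divisors: since $|e^{\mathrm it}-1|\le\min\{|t|,2\}$,
\begin{equation}\label{eq:term}
\text{the $k$th term of $\chi_e(x)$ is bounded by }\ |\hat g_e(k)|\min\Big\{|x|,\frac1{\pi|\xi_k'|}\Big\},
\end{equation}
so the series converges locally uniformly. As $\hat g_e(k)$ is a multiple of $\xi_k'$, the gradient of the $k$th term is $\hat g_e(k)e^{2\pi\mathrm i\xi'_k\cdot x}$, and these gradients are uniformly summable. Thus $\nabla\chi_e(x)=g_e(\Xi'x)$ and $\chi_e(0)=0$, so $\chi_e$ is real and smooth, and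
\begin{equation}\label{eq:flux}
b^\top(e+\nabla\chi_e)=q_e(\Xi'\,\cdot).
\end{equation}
The vector $\bar A^\top e$ is in general not the mean $\hat q_e(0)$ over the torus. It is the mean of the flux over $x\in\mathbb R^d$, and it retains the modes that do not oscillate along $\Xi'x$; compare the sum over slow modes in \eqref{eq:model}.

\begin{lemma}\label{lem:Abar}
$\bar A$ is a real constant matrix with $\lambda|e|^2\le\bar Ae\cdot e$ for all $e\in\mathbb R^d$ and $|\bar A|\le\lambda^{-3}$.
\end{lemma}

\begin{proof}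
Let $M[\phi]=\lim_{\rho\to\infty}|B_\rho|^{-1}\int_{B_\rho}\phi$. For $\xi\ne0$ we have $M[e^{2\pi\mathrm i\xi\cdot x}]=0$, since the integral along each chord parallel to $\xi$ is at most $1/(\pi|\xi|)$. By dominated convergence, $M$ exists on each sum $\sum_kc_ke^{2\pi\mathrm i\xi_k'\cdot x}$ with $\sum_k|c_k|<\infty$ and equals $\sum_{\xi_k'=0}c_k$. Products of such sums are of the same form, because $\xi'_k+\xi'_l=\xi'_{k+l}$.

Put $G=e+g_e(\Xi'\cdot)$ and $Q=q_e(\Xi'\cdot)=b^\top G$, both real. Then $M[Q]=\bar A^\top e$, so $\bar A$ is real, and $M[G]=e$ because $\hat g_e(k)=0$ when $\xi_k'=0$. Moreover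
\[
M\big[Q\cdot g_e(\Xi'\cdot)\big]=\sum_{\xi'_k+\xi'_l=0}\hat q_e(k)\cdot\hat g_e(l)=0 ,
\]
since in each term $\hat g_e(l)$ is a multiple of $\xi'_l=-\xi'_k$ and \eqref{eq:div} applies. Using \eqref{eq:ell} for $b$ pointwise and the Cauchy--Schwarz inequality on each ball $B_\rho$,
\[
\bar A^\top e\cdot e=M[Q\cdot G]=M[b^\top G\cdot G]\ge\lambda M[|G|^2]\ge\lambda|M[G]|^2=\lambda|e|^2 .
\]
Since $|b^\top|=|b|\le\lambda^{-1}$, also $|\bar A^\top e|^2\le M[|Q|^2]\le\lambda^{-2}M[|G|^2]\le\lambda^{-3}\bar A^\top e\cdot e\le\lambda^{-3}|\bar A^\top e||e|$.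
\end{proof}

\section{Approximation at a good scale}\label{sec:approx}

By \eqref{eq:term}, a slow mode with $\xi'_k\ne0$ contributes up to $|\hat g_e(k)||x|$ to the corrector, which is not small on the unit ball. The next lemma moves $\Xi$ slightly so that the slow frequencies become zero and the fast ones stay large. The point is that small frequencies of a few lattice vectors control $\Xi$ on their span, with a loss that is only a power of $K$.

\begin{lemma}[Freezing]\label{lem:freeze}
Let $1$ be $K$-good for $\Xi$. There is $\Xi'\in\mathbb R^{N\times d}$ with $|\Xi-\Xi'|\le CK^{-2}$ such that every $k\in\mathbb Z^N$ with $|k|\le K^2$ satisfies $\xi_k'=0$ or $|\xi_k'|\ge\frac12K^T$.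
\end{lemma}

\begin{proof}
Let $\Lambda=\{k\in\mathbb Z^N:|k|\le K^2,\ |\xi_k|\le K^{-T}\}$. If $\Lambda=\{0\}$, take $\Xi'=\Xi$. Otherwise let $k_1,\dots,k_m$ be a maximal linearly independent subset of $\Lambda$, let $W$ be the $N\times m$ matrix with these columns, let $\Pi=W(W^\top W)^{-1}W^\top$ be the orthogonal projection onto their span, and put $\Xi'=(\mathrm{Id}-\Pi)\Xi$. For $k\in\Lambda$ we get $\xi_k'=\Xi^\top(\mathrm{Id}-\Pi)k=0$.

The matrix $W^\top W$ is positive definite with integer entries, so its determinant is at least $1$, and its eigenvalues are at most its trace, which is at most $NK^4$. Hence its smallest eigenvalue is at least $(NK^4)^{-N}$. With $Z=W(W^\top W)^{-1}$ we have $Z^\top Z=(W^\top W)^{-1}$, so $|Z|\le(NK^4)^{N/2}$. The rows of $W^\top\Xi$ are the vectors $\xi_{k_i}^\top$, so $|W^\top\Xi|\le\sqrt NK^{-T}$. By \eqref{eq:T},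
\[
|\Xi-\Xi'|=|ZW^\top\Xi|\le N^{(N+1)/2}K^{2N-T}\le N^{(N+1)/2}K^{-2}.
\]
If $|k|\le K^2$ and $k\notin\Lambda$, goodness gives $|\xi_k|\ge K^T$, and therefore $|\xi_k'|\ge K^T-|\Xi-\Xi'|K^2\ge K^T-N^{(N+1)/2}\ge\frac12K^T$, again by \eqref{eq:T}.
\end{proof}

\begin{example}\label{ex:beat}
Let $d=1$, $N=2$ and $\Xi=r(L,L+1)^\top$, which is the beat of Section~\ref{sec:intro} viewed at scale $r$. Then $\xi_k=r\big((k_1+k_2)L+k_2\big)$. If $K^2\le L/2$ and $2K^T/L\le r\le K^{-T-2}$, the modes with $|k|\le K^2$ are slow when $k_1+k_2=0$ and fast otherwise. The projection gives $\Xi'=r(L+\frac12,L+\frac12)^\top$: the beat is frozen, and $A(\Xi'x)$ is periodic in $x$.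
\end{example}

\begin{proposition}\label{prop:approx}
Let $1$ be $K$-good for $\Xi$, let $f\in L^2(B_1)$, and let $u\in H^1(B_1)$ solve $-\nabla\cdot A_\Xi\nabla u=f$ in $B_1$. There are a constant matrix $\bar A$ with the bounds of Lemma~\ref{lem:Abar} and $w\in H^1(B_{1/2})$ with $\nabla\cdot\bar A\nabla w=0$ in $B_{1/2}$ and
\[
\|u-w\|_{L^2(B_{1/2})}\le C\mu(K)\inf_{\kappa\in\mathbb R}\|u-\kappa\|_{L^2(B_1)}+C\|f\|_{L^2(B_1)} .
\]
\end{proposition}

\begin{proof}
Take $\Xi'$ from Lemma~\ref{lem:freeze} and the objects $\mathcal A$, $b$, $\chi_e$, $q_e$, $\bar A$ of Section~\ref{sec:corr} for this $K$ and $\Xi'$. Repeated indices $j,l,m\in\{1,\dots,d\}$ are summed.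

\emph{Step 1: replacing the coefficient.} By \eqref{eq:moll}, on $B_1$,
\[
|A_\Xi-b|\le|A-\mathcal A|(\Xi x)+|\mathcal A(\Xi x)-\mathcal A(\Xi'x)|\le C\omega(1/K)+CK|\Xi-\Xi'|\le C\mu(K).
\]
Let $v\in u+H_0^1(B_{3/4})$ solve $\nabla\cdot b\nabla v=0$ in $B_{3/4}$. Testing with $v-u$ gives $\|\nabla v\|_{L^2(B_{3/4})}\le\lambda^{-2}\|\nabla u\|_{L^2(B_{3/4})}$. For $\psi\in H^1_0(B_{3/4})$ we have $\int b\nabla(u-v)\cdot\nabla\psi=\int f\psi-\int(A_\Xi-b)\nabla u\cdot\nabla\psi$. With $\psi=u-v$ and the Poincar\'e inequality,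
\begin{equation}\label{eq:uv}
\|u-v\|_{L^2(B_{3/4})}\le C\mu(K)\|\nabla u\|_{L^2(B_{3/4})}+C\|f\|_{L^2(B_1)} .
\end{equation}

\emph{Step 2: the correctors are small.} Put $\chi_j=\chi_{e_j}$, $q_j=q_{e_j}$, and let $F=\{k:|k|\le K^2,\ \xi_k'\ne0\}$ be the set of fast modes, on which $|\xi_k'|\ge\frac12K^T$. Using the second bound in \eqref{eq:term} on $F$, the first for $|k|>K^2$, and \eqref{eq:sums}, we get $|\chi_j|\le CK^{N-T}+CK^{-2}\le CK^{-2}$ on $B_1$. Next split the flux,
\[
q_j(\Xi'x)=\bar A^\top e_j+q_j^{\mathrm{fast}}(x)+q_j^{\mathrm{tail}}(x),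
\]
where $q_j^{\mathrm{fast}}$ collects the modes $k\in F$ and $q_j^{\mathrm{tail}}$ those with $|k|>K^2$, $\xi_k'\ne0$. By \eqref{eq:sums}, $|q_j^{\mathrm{tail}}|\le CK^{-2}$. The fast part is not small, but it is the derivative of something small. To integrate by parts against $\nabla v$ without differentiating $\nabla v$, we need a skew-symmetric primitive, and \eqref{eq:div} provides one. Let
\[
\sigma_{j,lm}(x)=\sum_{k\in F}\frac{\hat q_{j,l}(k)\,\xi'_{k,m}-\hat q_{j,m}(k)\,\xi'_{k,l}}{2\pi\mathrm i|\xi_k'|^2}\,e^{2\pi\mathrm i\xi_k'\cdot x},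
\]
where $\hat q_{j,l}$ and $\xi'_{k,l}$ are the $l$th components. This finite sum is smooth, skew in $(l,m)$, bounded by $CK^{N-T}\le CK^{-2}$, and
\[
\partial_m\sigma_{j,lm}=\sum_{k\in F}\frac{\hat q_{j,l}(k)|\xi_k'|^2-(\hat q_j(k)\cdot\xi_k')\,\xi'_{k,l}}{|\xi_k'|^2}\,e^{2\pi\mathrm i\xi_k'\cdot x}=q_{j,l}^{\mathrm{fast}} .
\]

\emph{Step 3: $v$ almost solves the homogenized equation.} Let $\phi\in C_c^\infty(B_{3/4})$ and test the equation for $v$ with $\psi=\phi+\chi_j\partial_j\phi\in C_c^\infty(B_{3/4})$. Since $\nabla\psi=(e_j+\nabla\chi_j)\partial_j\phi+\chi_j\nabla\partial_j\phi$, the identity \eqref{eq:flux} gives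
\[
0=\int\nabla v\cdot b^\top\nabla\psi=\int\nabla v\cdot\big[\bar A^\top\nabla\phi+q_j^{\mathrm{fast}}\partial_j\phi+q_j^{\mathrm{tail}}\partial_j\phi+\chi_jb^\top\nabla\partial_j\phi\big].
\]
The field $X_l=\partial_m(\sigma_{j,lm}\partial_j\phi)$ is smooth and compactly supported in $B_{3/4}$, and $\partial_lX_l=0$ by skewness. Hence $\int\partial_lv\,X_l=0$, that is, $\int\nabla v\cdot q_j^{\mathrm{fast}}\partial_j\phi=-\int\partial_lv\,\sigma_{j,lm}\,\partial_m\partial_j\phi$. By Step 2,
\begin{equation}\label{eq:almost}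
\Big|\int\bar A\nabla v\cdot\nabla\phi\Big|\le CK^{-2}\|\nabla v\|_{L^2(B_{3/4})}\big(\|\nabla\phi\|_{L^2}+\|\nabla^2\phi\|_{L^2}\big).
\end{equation}

\emph{Step 4: smoothing.} Because of the term $\nabla^2\phi$, the energy estimate cannot be applied to \eqref{eq:almost} directly. Mollifying $v$ at scale $s$ costs $s$ in $L^2$ and turns the error into $K^{-2}s^{-1}$, so we take $s=1/(4K)\le\frac18$. Let $\rho_s=s^{-d}\rho(\cdot/s)$ with $\rho\ge0$ smooth, even, of integral $1$ and supported in $B_1$, and let $v_s=v*\rho_s$, which is smooth near the closure of $B_{1/2}$. For $\phi\in C_c^\infty(B_{1/2})$ we have $\phi*\rho_s\in C_c^\infty(B_{3/4})$, $\|\nabla(\phi*\rho_s)\|_{L^2}\le\|\nabla\phi\|_{L^2}$ and $\|\nabla^2(\phi*\rho_s)\|_{L^2}\le C\|\nabla\rho_s\|_{L^1}\|\nabla\phi\|_{L^2}\le CK\|\nabla\phi\|_{L^2}$. Since $\bar A$ is constant and $\rho_s$ is even, \eqref{eq:almost} gives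
\[
\Big|\int\bar A\nabla v_s\cdot\nabla\phi\Big|=\Big|\int\bar A\nabla v\cdot\nabla(\phi*\rho_s)\Big|\le CK^{-1}\|\nabla v\|_{L^2(B_{3/4})}\|\nabla\phi\|_{L^2},
\]
and by density this holds for $\phi\in H_0^1(B_{1/2})$. Let $w\in v_s+H_0^1(B_{1/2})$ solve $\nabla\cdot\bar A\nabla w=0$ in $B_{1/2}$; it exists by Lemma~\ref{lem:Abar} and (F1). With $\phi=v_s-w$ we have $\lambda\|\nabla\phi\|_{L^2}^2\le\int\bar A\nabla\phi\cdot\nabla\phi=\int\bar A\nabla v_s\cdot\nabla\phi$, so the Poincar\'e inequality gives $\|v_s-w\|_{L^2(B_{1/2})}\le CK^{-1}\|\nabla v\|_{L^2(B_{3/4})}$. Averaging the bound $\|v(\cdot-z)-v\|_{L^2(B_{1/2})}\le|z|\|\nabla v\|_{L^2(B_{3/4})}$, $|z|\le s$, against $\rho_s$ gives $\|v-v_s\|_{L^2(B_{1/2})}\le s\|\nabla v\|_{L^2(B_{3/4})}$.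

Adding these two bounds to \eqref{eq:uv} and using $K^{-1}\le\mu(K)$ and Step 1,
\[
\|u-w\|_{L^2(B_{1/2})}\le C\mu(K)\|\nabla u\|_{L^2(B_{3/4})}+C\|f\|_{L^2(B_1)} .
\]
Now apply (F2) with $r=1$, $\theta=\frac34$, and recall that $\mu(K)\le C$.
\end{proof}

\section{Iteration over scales: proof of Theorem~\ref{thm:main}}\label{sec:iter}

Let $u$, $f$, $\Xi$ be as in the theorem, and put $\mathcal F=\|f\|_{L^p(B_1)}$, $\beta=1-d/p>0$, $r_j=2^{-j}$ for $j\ge0$, with $\eta_j$ from Lemma~\ref{lem:sum}. Since $p>d\ge2$, H\"older's inequality gives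
\begin{equation}\label{eq:f}
r_j\|f\|_{\underline L^2(B_{r_j})}\le r_j|B_{r_j}|^{-1/p}\mathcal F\le Cr_j^\beta\mathcal F .
\end{equation}
We first bound the averages of $|\nabla u|^2$ on the balls $B_{r_j/2}$ and then move the center.

\subsection*{Approximation at every scale}
For each $j\ge0$ there are a constant matrix $\bar A_j$ with the bounds of Lemma~\ref{lem:Abar} and $w_j\in H^1(B_{r_j/2})$ with $\nabla\cdot\bar A_j\nabla w_j=0$ in $B_{r_j/2}$ and
\begin{equation}\label{eq:all}
\|u-w_j\|_{\underline L^2(B_{r_j/2})}\le C\eta_j\inf_\kappa\|u-\kappa\|_{\underline L^2(B_{r_j})}+Cr_j^{1+\beta}\mathcal F .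
\end{equation}
If $\eta_j\ge1$, let $\bar A_j=\mathrm{Id}$ and let $w_j$ be the mean of $u$ on $B_{r_j}$, which realizes the infimum. If $\eta_j<1$, take $K$ from Lemma~\ref{lem:sum}. The function $u(r_jx)$ solves in $B_1$ the equation with coefficient $A_{r_j\Xi}$ and right side $r_j^2f(r_jx)$, and $1$ is $K$-good for $r_j\Xi$. Proposition~\ref{prop:approx}, scaled back, gives \eqref{eq:all} by $\mu(K)\le\eta_j$ and \eqref{eq:f}. The matrices $\bar A_j$ vary with $j$, and we have no control on their differences. This does not matter, because affine functions solve all of the equations $\nabla\cdot\bar A_j\nabla w=0$.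

\subsection*{Decay of the excess}
Let $\ell_j$ be the $L^2(B_{r_j})$-orthogonal projection of $u$ onto the affine functions, and define the excess and the slope
\[
H_j=r_j^{-1}\|u-\ell_j\|_{\underline L^2(B_{r_j})},\qquad P_j=\nabla\ell_j .
\]
For affine $\ell$ we have $\|\ell\|_{\underline L^2(B_r)}^2=\ell(0)^2+r^2|\nabla\ell|^2/(d+2)$, so $r|\nabla\ell|\le C\|\ell\|_{\underline L^2(B_r)}$. We record
\begin{equation}\label{eq:three}
r_j^{-1}\inf_\kappa\|u-\kappa\|_{\underline L^2(B_{r_j})}\le H_j+|P_j|,\qquad H_{j+1}\le CH_j,\qquad|P_{j+1}-P_j|\le CH_j .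
\end{equation}
The first follows with $\kappa=\ell_j(0)$, the second by using $\ell_j$ as a competitor on $B_{r_{j+1}}$, and the third from $r_{j+1}|P_{j+1}-P_j|\le C\|\ell_{j+1}-\ell_j\|_{\underline L^2(B_{r_{j+1}})}\le Cr_j(H_{j+1}+H_j)$. Also $H_0+|P_0|\le C\|u\|_{L^2(B_1)}$, since $\ell_0$ and $u-\ell_0$ are orthogonal projections of $u$.

Let $m\ge2$ and $\theta=2^{-m}$. Apply (F3) to $w_j-\ell_j$ on $B_{r_j/2}$, and let $\ell$ be the first-order Taylor polynomial of $w_j$ at $0$. On $B_{\theta r_j}\subset B_{r_j/4}$,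
\[
|w_j-\ell|\le C\theta^2\|w_j-\ell_j\|_{\underline L^2(B_{r_j/2})}\le C\theta^2\big(r_jH_j+\|u-w_j\|_{\underline L^2(B_{r_j/2})}\big).
\]
Using $\ell$ as a competitor on $B_{r_{j+m}}=B_{\theta r_j}$ and dividing by $\theta r_j$,
\[
H_{j+m}\le C\theta H_j+C\theta^{-1-d/2}r_j^{-1}\|u-w_j\|_{\underline L^2(B_{r_j/2})} .
\]
Fix $m=m(d,\lambda)$ so that the first coefficient is at most $\frac12$. By \eqref{eq:all} and \eqref{eq:three},
\begin{equation}\label{eq:decay}
H_{j+m}\le\tfrac12H_j+C\eta_j(H_j+|P_j|)+Cr_j^\beta\mathcal F\qquad(j\ge0).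
\end{equation}

\subsection*{Summation}
The slopes are controlled by the sum of the excesses, and the excesses are driven by $\eta_j$ times the slopes; summability of $\eta_j$ closes the loop. Sum \eqref{eq:decay} over $0\le j\le J-m$, add $\sum_{j<m}H_j\le CH_0$, use $\sum_jr_j^\beta\le C$, and absorb the finite quantity $\frac12\sum_{j\le J}H_j$ on the left:
\[
\sum_{j=0}^JH_j\le C(H_0+\mathcal F)+C\sum_{j<J}\eta_j(H_j+|P_j|)\qquad(J\ge0).
\]
Put $Y_J=|P_0|+\sum_{j=0}^JH_j$. By \eqref{eq:three}, $|P_j|\le|P_0|+C\sum_{i<j}H_i$, so $H_j+|P_j|\le CY_j$. Thus $Y_J\le Z_J:=a+C_2\sum_{j<J}\eta_jY_j$ with $a=C(|P_0|+H_0+\mathcal F)$ and a constant $C_2$. Since $Z_{J+1}=Z_J+C_2\eta_JY_J\le(1+C_2\eta_J)Z_J$ and $Z_0=a$, we get $Y_J\le a\exp\big(C_2\sum_j\eta_j\big)$. By Lemma~\ref{lem:sum},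
\[
H_J+|P_J|\le Ce^{CI_A}\big(\|u\|_{L^2(B_1)}+\mathcal F\big)\qquad(J\ge0),
\]
and (F2), \eqref{eq:three} and \eqref{eq:f} give
\begin{equation}\label{eq:avg}
\|\nabla u\|_{\underline L^2(B_{r_j/2})}\le C(H_j+|P_j|)+Cr_j^\beta\mathcal F\le Ce^{CI_A}\big(\|u\|_{L^2(B_1)}+\mathcal F\big)\qquad(j\ge0).
\end{equation}

\subsection*{Moving the center}
Let $x_0\in B_{1/2}$ and $\tilde u(x)=u(x_0+x/2)$ for $x\in B_1$. Then $\tilde u$ solves the equation with coefficient $A(\Xi x_0+\frac12\Xi x)=\tilde A_{\Xi/2}(x)$, where $\tilde A(y)=A(y+\Xi x_0)$, and right side $\tilde f(x)=\frac14f(x_0+x/2)$. The matrix $\tilde A$ is $\mathbb Z^N$-periodic with the same $\lambda$ and $\omega$, and $\|\tilde u\|_{L^2(B_1)}\le C\|u\|_{L^2(B_1)}$, $\|\tilde f\|_{L^p(B_1)}\le C\mathcal F$. The constants in \eqref{eq:avg} depend neither on the matrix $\Xi$ nor on the translation. Since $\nabla\tilde u(x)=\frac12\nabla u(x_0+x/2)$, the bound \eqref{eq:avg} for $\tilde u$ says that the root mean square of $|\nabla u|$ on the ball of center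 $x_0$ and radius $r_j/4$ is at most $Ce^{CI_A}(\|u\|_{L^2(B_1)}+\mathcal F)$. By the Lebesgue differentiation theorem applied to $|\nabla u|^2\in L^1(B_1)$, these quantities tend to $|\nabla u(x_0)|$ as $j\to\infty$ for almost every $x_0\in B_{1/2}$. This proves Theorem~\ref{thm:main}. \qed

\begin{remark}\label{rem:hyp}
Periodicity enters through the fact that the modes form the lattice $\mathbb Z^N$: Lemmas~\ref{lem:count} and~\ref{lem:freeze} both use that a nonzero integer has absolute value at least $1$. The Dini condition is used in Lemma~\ref{lem:sum} only. The condition $p>d$ makes $\sum_jr_j^\beta$ finite. For $1\le p<d$ the estimate fails already for $A=\mathrm{Id}$: take $u=|x|^\gamma$ with $0<\gamma<1$ and $(2-\gamma)p<d$, so that $\Delta u=\gamma(\gamma+d-2)|x|^{\gamma-2}\in L^p(B_1)$ while $\nabla u$ is unbounded.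
\end{remark}

\section{The Dini condition is sharp: proof of Proposition~\ref{prop:sharp}}\label{sec:sharp}

The estimate of Section~\ref{sec:iter} allows the slope to grow by a factor $1+C\omega(r)$ at each dyadic scale $r$. We construct a coefficient for which this growth occurs at all scales near one point. In this section $C_d$ depends only on $d$, $r=|x|$, $\hat x=x/r$, and $\hat x_1=x_1/r$.

Let $h=c\,\bar\omega$ with $c>0$ small, in particular $h(\frac12)\le\frac12$. Concavity and $h(0)=0$ imply that $h(t)/t$ is nonincreasing, hence $h(2t)\le2h(t)$; that $h$ is locally Lipschitz on $(0,\infty)$; and that $0\le th'(t)\le h(t)$ wherever $h'$ exists.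

\subsection*{The ansatz}
Prescribe the solution, a linear function whose slope grows at the rate $h$, and let the coefficient differ from the identity in the radial direction only:
\[
U(x)=G(r)\,x_1,\qquad G(r)=\exp\int_r^{1/4}h(s)\frac{ds}s,\qquad A_0(x)=\mathrm{Id}+(\alpha(r)-1)\,\hat x\otimes\hat x .
\]
Since $rG'=-hG$, we have $\nabla U=G\,(e_1-h\,\hat x_1\hat x)$ and $\nabla U\cdot\hat x=G(1-h)\hat x_1$. Therefore
\[
A_0\nabla U=G\,(e_1+\psi\,\hat x_1\hat x),\qquad\psi:=\alpha(1-h)-1 .
\]
If $\psi$ is $C^1$, this field is $C^1$ away from $0$. Using $\nabla\cdot\hat x=(d-1)/r$ and $\nabla\hat x_1\cdot\hat x=0$,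
\[
\nabla\cdot A_0\nabla U=G'\hat x_1+(G\psi)'\hat x_1+(d-1)\frac{G\psi}r\hat x_1=\frac{G\hat x_1}r\big[r\psi'+(d-1-h)\psi-h\big].
\]
So we need $r\psi'+(d-1-h)\psi=h$. On $(0,\frac12]$ we take the solution
\[
\psi(r)=\int_0^r\exp\Big(-\int_s^r\big(d-1-h(\tau)\big)\frac{d\tau}\tau\Big)h(s)\frac{ds}s,\qquad\text{and}\qquad\alpha=\frac{1+\psi}{1-h}.
\]
Here $d\ge2$ is used: $d-1-h\ge\frac12$, so the exponential is at most $(s/r)^{1/2}$, and monotonicity of $h$ gives $0\le\psi(r)\le h(r)\int_0^r(s/r)^{1/2}\frac{ds}s=2h(r)\le1$. The function $\psi$ is $C^1$, and the differential equation gives $|r\psi'|\le2dh$. Consequently $\alpha$ is locally Lipschitz on $(0,\frac12]$, with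
\begin{equation}\label{eq:alpha}
0\le\alpha-1=\frac{\psi+h}{1-h}\le6h,\qquad|r\alpha'|\le\frac{|r\psi'|}{1-h}+\frac{(1+\psi)\,rh'}{(1-h)^2}\le(4d+8)h\quad\text{a.e.}
\end{equation}

\subsection*{The periodic coefficient}
Let $\zeta$ be smooth with $0\le\zeta\le1$, $\zeta=1$ on $B_{1/4}$, supported in $B_{3/8}$, and chosen depending on $d$ only. Let $\mathcal E(x)=\zeta(x)(\alpha(r)-1)\,\hat x\otimes\hat x$ for $x\ne0$, $\mathcal E(0)=0$, and $A=\mathrm{Id}+\sum_{k\in\mathbb Z^d}\mathcal E(\cdot-k)$. The translates have disjoint supports, and $A=A_0$ on $B_{1/4}\setminus\{0\}$. The matrix $A$ is symmetric with eigenvalues in $[1,1+6h(\frac38)]$, so \eqref{eq:ell} holds for $c$ small because $\lambda<1$. By \eqref{eq:alpha} and $|\nabla(\hat x\otimes\hat x)|\le C_d/r$, the function $\mathcal E$ is locally Lipschitz away from $0$, with $|\mathcal E(x)|\le6h(|x|)$ everywhere and $|\nabla\mathcal E(x)|\le C_dh(|x|)/|x|$ a.e.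

We claim $|\mathcal E(x)-\mathcal E(y)|\le C_dh(t)$, where $t=|x-y|>0$. Let $|x|\le|y|$. If $|y|\le2t$, then $|\mathcal E(x)-\mathcal E(y)|\le12h(|y|)\le12h(2t)\le24h(t)$. If $|y|>2t$, the open ball of center $y$ and radius $|y|/2$ contains $x$, and its points $z$ satisfy $|z|>|y|/2>t$, so $|\nabla\mathcal E|\le C_dh(t)/t$ a.e.\ on this convex set. Hence $\mathcal E$ is Lipschitz there with constant $C_dh(t)/t$, and the claim follows. In $A(x)-A(y)=\sum_k\big(\mathcal E(x-k)-\mathcal E(y-k)\big)$ at most two terms are nonzero, so $|A(x)-A(y)|\le C_d\,c\,\bar\omega(|x-y|)$, and $\omega\le\bar\omega$ for $c$ small.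

\subsection*{The solution}
In $B_{1/4}\setminus\{0\}$ we have $\nabla\cdot A\nabla U=0$. Since $h\le\frac12$, $G(r)\le(4r)^{-1/2}$, so $|U|\le r^{1/2}$, and $|\nabla U|$ and $|A\nabla U|$ are at most $2G\le r^{-1/2}$. Integrate by parts against a test function on $B_{1/4}\setminus B_s$ and let $s\to0$. The boundary term $\int_{\partial B_s}|U|=O(s^{d-1/2})$ vanishes in the limit, so the pointwise gradient of $U$ is its weak gradient, and $U\in H^1(B_{1/4})$ because $r^{-1}$ is integrable for $d\ge2$. The boundary term $\int_{\partial B_s}|A\nabla U|=O(s^{d-3/2})$ vanishes as well, so $\nabla\cdot A\nabla U=0$ weakly in $B_{1/4}$.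

Let $\eta\in C_c^\infty(B_{1/5})$ with $\eta=1$ on $B_{1/8}$, and let $u=\eta U$, extended by $0$ to $B_1$. Then $u\in H^1(B_1)$ and
\[
f:=-\nabla\cdot A\nabla u=-\nabla\eta\cdot A\nabla U-\nabla\cdot(UA\nabla\eta).
\]
Both $\nabla\eta\cdot A\nabla U$ and $UA\nabla\eta$ are supported in the annulus $\frac18\le|x|\le\frac15$. Near this annulus $A\nabla U$ is bounded, $U$ is $C^1$ and $A$ is Lipschitz, so $UA\nabla\eta$ is Lipschitz on $B_1$ and $f\in L^\infty(B_1)$. Finally, on the open cone $\{0<|x|<\frac18,\ |\hat x_1|>\frac12\}$ we have $|\nabla u|\ge|\nabla U\cdot\hat x|=G(1-h)|\hat x_1|\ge G(r)/4$, and $G(r)\to\infty$ as $r\to0$ because $\int_0^1\bar\omega(s)\frac{ds}s=\infty$. Hence $\nabla u\notin L^\infty(B_{1/2})$. \qed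

\begin{thebibliography}{1}

\bibitem{NXZ}
Weisheng Niu, Yao Xu, Jinping Zhuge,
\emph{Optimal convergence rates in multiscale elliptic homogenization},
arXiv:2509.09410 (2025).

\end{thebibliography}
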